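# Two weight bounds for sparse bilinear forms: a counterexample in the scale $B_p$ and the exact correction

## 1. Sparse families, dual weights and Orlicz ratios

We work on $\mathbb R^n$. Cubes have sides parallel to the axes and are taken half-open, which changes no average. We write $\langle f\rangle_Q=\frac1{|Q|}\int_Qf$. Dyadic cubes are those of the standard grid; two of them are nested or disjoint. For a weight $u$ and a set $E$ we write $u(E)=\int_Eu$.

**Definition (sparse family).** A family $\mathcal S$ of dyadic cubes is sparse if there is $\eta\in(0,1)$ such that every $Q\in\mathcal S$ contains a measurable set $E_Q$ with $|E_Q|\ge\eta|Q|$, the sets $E_Q$ being pairwise disjoint.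

*Example.* On $\mathbb R$ the intervals $[0,2^{-k})$, $k\ge0$, form a sparse family with $\eta=\frac12$: take $E_Q=[2^{-k-1},2^{-k})$. The family of all dyadic subintervals of $[0,1)$ is not sparse. The generations $0,\dots,m$ would give disjoint sets of total measure at least $\eta(m+1)$ inside $[0,1)$, which is impossible for large $m$.

**Definition (exponents and dual weights).** Fix $1\le p_0<p<q_0\le\infty$. Weights are a.e. positive, finite, locally integrable functions. For a pair of weights $(w,\sigma)$ put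
$$u=w^{-\frac{p_0}{p-p_0}},\qquad v=\sigma^{-\frac{q_0'}{p'-q_0'}},\qquad r=1+\frac{\frac1{p_0}-\frac1p}{\frac1p-\frac1{q_0}} .$$
Only pairs for which $u,v$ are locally integrable are considered. We abbreviate
$$s=\tfrac1{p_0}-\tfrac1p>0,\qquad t=\tfrac1p-\tfrac1{q_0}>0,\qquad \delta=s+t,\qquad\theta=\tfrac{p_0}{q_0}\in[0,1).$$
Direct computation gives the identities
$$1-\theta=p_0\delta,\qquad t+\theta s=\tfrac1p(1-\theta)=\tfrac{p_0\delta}p,\qquad \tfrac1{p_0}=s+\tfrac1p,\qquad\tfrac1{q_0'}=t+\tfrac1{p'} .\tag{1}$$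

*Example.* For $p_0=1$, $p=2$, $q_0=\infty$ we get $u=w^{-1}$, $v=\sigma^{-1}$, $s=t=\frac12$, $\delta=1$, $\theta=0$, $r=2$.

**Definition (Young function, $B_p$, Luxemburg norm).** A Young function is a finite, nonnegative, convex $A$ on $[0,\infty)$ with $A(0)=0$ and $A(x)\to\infty$; it is then continuous and nondecreasing. It belongs to $B_p$ if
$$\int_{1/2}^\infty\frac{A(x)}{x^p}\frac{dx}x<\infty .$$
For $f\ge0$ put $\langle f\rangle_{A,Q}=\inf\{\lambda>0:\langle A(f/\lambda)\rangle_Q\le1\}$. This satisfies the triangle inequality.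

*Example.* Let $A(x)=x^q$ with $q\ge1$. Then $\langle f\rangle_{A,Q}=\langle f^q\rangle_Q^{1/q}$, and $A\in B_p$ exactly when $\int_{1/2}^\infty x^{q-p-1}dx<\infty$, that is, when $q<p$. In particular $A(x)=x$ lies in $B_p$ and gives the plain average.

Put $x_A=\sup\{x:A(x)\le1\}\in(0,\infty)$. If $\langle A(h/\lambda)\rangle_Q\le1$, Jensen's inequality gives $A(\langle h\rangle_Q/\lambda)\le1$, so $\langle h\rangle_Q\le x_A\lambda$. Hence
$$\langle h\rangle_Q\le x_A\langle h\rangle_{A,Q}.\tag{2}$$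

**Definition (the bump constants).** For Young functions $A,B$ put
$$\alpha_Q=\langle u\rangle_Q^s\langle v\rangle_Q^t,\qquad\rho_A(u,Q)=\frac{\langle u\rangle_Q^{1/p}}{\langle u^{1/p}\rangle_{A,Q}},\qquad\rho_B(v,Q)=\frac{\langle v\rangle_Q^{1/p'}}{\langle v^{1/p'}\rangle_{B,Q}},$$
and define
$$[u,v]_{A,q_0,p,r}=\sup_Q\langle v\rangle_Q^{\frac1p-\frac1{q_0}}\langle u\rangle_Q^{(\frac1p-\frac1{q_0})(r-1)}\frac{\langle u\rangle_Q^{1/p}}{\langle u^{1/p}\rangle_{A,Q}},$$
$$[v,u]_{B,p_0',p',r'}=\sup_Q\langle u\rangle_Q^{\frac1{p'}-\frac1{p_0'}}\langle v\rangle_Q^{(\frac1{p'}-\frac1{p_0'})(r'-1)}\frac{\langle v\rangle_Q^{1/p'}}{\langle v^{1/p'}\rangle_{B,Q}},$$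
the suprema being over all cubes. Since $r-1=s/t$, $r'-1=t/s$ and $\frac1{p'}-\frac1{p_0'}=s$, these are simply
$$[u,v]_{A,q_0,p,r}=\sup_Q\alpha_Q\,\rho_A(u,Q),\qquad[v,u]_{B,p_0',p',r'}=\sup_Q\alpha_Q\,\rho_B(v,Q).$$

*Example.* Take $A(x)=x$. Let $u=1$ on a set $E\subset Q$ with $|E|=\kappa|Q|$, and $u=\kappa^p$ on $Q\setminus E$, where $0<\kappa<1$. Then $\langle u\rangle_Q=\kappa+(1-\kappa)\kappa^p$ and $\langle u^{1/p}\rangle_Q=\kappa+(1-\kappa)\kappa$ both lie in $[\kappa,2\kappa]$, so $\rho_A(u,Q)$ is comparable to $\kappa^{1/p-1}=\kappa^{-1/p'}$. The ratio $\rho$ is large when the mass of $u$ is concentrated on a small part of $Q$.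

**Definition (correction factors).** For nondecreasing $\varepsilon,\omega:(0,\infty)\to[1,\infty)$ put
$$[u,v]_{A;\varepsilon}=\sup_Q\alpha_Q\,\rho_A(u,Q)\,\varepsilon(\rho_A(u,Q)),\qquad[v,u]_{B;\omega}=\sup_Q\alpha_Q\,\rho_B(v,Q)\,\omega(\rho_B(v,Q)).$$
Call $\varepsilon$ *regular* if there is $C_\varepsilon\ge1$ with $\varepsilon(\tau^2)\le C_\varepsilon\,\varepsilon(\tau)$ for all $\tau\ge1$.

*Example.* Constants are regular. So is $\varepsilon(\tau)=(1+\log^+\tau)^a$ with $a\ge0$, because $(1+2\log\tau)^a\le2^a(1+\log\tau)^a$ for $\tau\ge1$.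

For regular $\varepsilon$ and $\lambda,\tau\ge1$, since $\varepsilon\ge1$ is nondecreasing,
$$\varepsilon(\lambda\tau)\le\varepsilon(\max(\lambda,\tau)^2)\le C_\varepsilon\,\varepsilon(\max(\lambda,\tau))\le C_\varepsilon\,\varepsilon(\lambda)\,\varepsilon(\tau).\tag{3}$$

## 2. The conjectured bound for the sparse form

Let $\mathcal S$ be sparse, $(w,\sigma)$ a pair of weights, and let $\mathcal N$ be the best constant such that, for all $f,g$,
$$\sum_{Q\in\mathcal S}\langle|f|^{p_0}\rangle_Q^{1/p_0}\langle|g|^{q_0'}\rangle_Q^{1/q_0'}|Q|\le\mathcal N\,\|f\|_{L^p(w)}\|g\|_{L^{p'}(\sigma)} .\tag{4}$$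
This is the case $\lambda_Q=|Q|$, $p=q$ of a more general form with coefficients $\lambda_Q$. The question comes from Kangwei Li, "Two weight inequalities for bilinear forms", arXiv:1511.07250 (2015): do the two bump constants control $\mathcal N$?

**Conjecture.** Let $A\in B_p$ and $B\in B_{p'}$. Then
$$\mathcal N\le C\big([u,v]_{A,q_0,p,r}+[v,u]_{B,p_0',p',r'}\big),$$
where $C$ may depend on $n,p_0,p,q_0,A,B,\eta$, but not on $w$, $\sigma$ or the particular family $\mathcal S$.

The answer is no, for every choice of exponents and of $A,B$. We shall also find exactly which extra factor repairs the statement. Consider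
$$\mathcal N\le C\big([u,v]_{A;\varepsilon}+[v,u]_{B;\omega}\big),\qquad C\text{ independent of }w,\sigma,\mathcal S\text{ (but allowed to depend on }\eta).\tag{5}$$
The conjecture is the case $\varepsilon\equiv\omega\equiv1$.

**Theorem 1.** For all $n$, $1\le p_0<p<q_0\le\infty$ and all Young functions $A,B$ there are $c,C>0$ such that for all large $Z_0$ there exist positive weights $w,\sigma$, locally bounded above and below, and a finite family of dyadic cubes, sparse with $\eta=\frac34$, with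
$$[u,v]_{A,q_0,p,r}+[v,u]_{B,p_0',p',r'}\le C,\qquad\mathcal N\ge c\,Z_0^{1/p'} .$$
Hence the conjecture fails for every choice of $n,p_0,p,q_0,A,B$.

**Theorem 2.** Let $A\in B_p$, $B\in B_{p'}$, and let $\varepsilon,\omega$ be nondecreasing with $\int_1^\infty\varepsilon^{-p'}\frac{d\tau}\tau<\infty$ and $\int_1^\infty\omega^{-p}\frac{d\tau}\tau<\infty$. Then (5) holds.

**Theorem 3.** Let $\varepsilon,\omega$ be regular and $A,B$ any Young functions. If $\int_1^\infty\varepsilon^{-p'}\frac{d\tau}\tau=\infty$ or $\int_1^\infty\omega^{-p}\frac{d\tau}\tau=\infty$, then (5) fails, already for $\eta=\frac34$.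

So for regular $\varepsilon,\omega$ and $A\in B_p$, $B\in B_{p'}$, (5) holds if and only if both integrals converge. For $\varepsilon=(1+\log^+\tau)^a$ and $\omega=(1+\log^+\tau)^{a'}$ with $a,a'\ge0$, the substitution $x=\log\tau$ turns the integrals into $\int_0^\infty(1+x)^{-ap'}dx$ and $\int_0^\infty(1+x)^{-a'p}dx$. Thus (5) holds if and only if $a>\frac1{p'}$ and $a'>\frac1p$.

**Scope.** These results concern the ratio $\rho_A$ as it stands in the conjecture. Let $\bar A$ be the complementary Young function, so $xy\le A(x)+\bar A(y)$. Averaging this with $x=f/\lambda$, $y=g/\mu$, where $\lambda,\mu$ are admissible in the two Luxemburg norms, gives $\langle fg\rangle_Q\le2\langle f\rangle_{A,Q}\langle g\rangle_{\bar A,Q}$. With $f=u^{1/p}$, $g=u^{1/p'}$ we get $\rho_A(u,Q)\le2\langle u^{1/p'}\rangle_{\bar A,Q}/\langle u\rangle_Q^{1/p'}$, the classical Orlicz bump. Nothing is claimed about the classical separated bump conjecture, whose hypothesis is stronger.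

## 3. The inequality in terms of $u$ and $v$, one cube, and constant weights

We have $w=u^{1-p/p_0}$ and $\sigma=v^{1-p'/q_0'}$. Substitute $f=\varphi u^{1/p_0}$, $g=\psi v^{1/q_0'}$ with $\varphi,\psi\ge0$. Then $\int f^pw=\int\varphi^pu^{p/p_0}u^{1-p/p_0}=\int\varphi^pu$, similarly for $g$, and (4) becomes
$$\sum_{Q\in\mathcal S}\langle\varphi^{p_0}u\rangle_Q^{1/p_0}\langle\psi^{q_0'}v\rangle_Q^{1/q_0'}|Q|\le\mathcal N\,\|\varphi\|_{L^p(u)}\|\psi\|_{L^{p'}(v)} .\tag{6}$$

**Symmetry.** Everything is invariant under the exchange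
$$(p_0,p,q_0,w,u,A,\varepsilon)\leftrightarrow(q_0',p',p_0',\sigma,v,B,\omega).$$
Indeed $1\le q_0'<p'<p_0'\le\infty$, the exchange swaps $s$ and $t$, and it preserves $\alpha_Q$.

**One cube.** Let $\mathcal S=\{Q\}$. Hölder's inequality gives
$$\langle\varphi^{p_0}u\rangle_Q^{1/p_0}\le\langle\varphi^pu\rangle_Q^{1/p}\langle u\rangle_Q^{s},\qquad\langle\psi^{q_0'}v\rangle_Q^{1/q_0'}\le\langle\psi^{p'}v\rangle_Q^{1/p'}\langle v\rangle_Q^{t},$$
with equality for $\varphi=\psi=1_Q$. Since $|Q|=|Q|^{1/p}|Q|^{1/p'}$, the best constant is exactly $\mathcal N=\alpha_Q$. So for a general family $\mathcal N\ge\sup_{Q\in\mathcal S}\alpha_Q$. The factors $\rho$ in the bump constants are there to pay for the interaction of many cubes.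

**Constant weights.** Let $u=v=1$. Then $\alpha_Q=1$, and $\langle1\rangle_{A,Q}=1/x_A$ gives $\rho_A=x_A$, $\rho_B=x_B$. With $\mathcal M$ the dyadic maximal operator, the left side of (6) is at most
$$\eta^{-1}\sum_Q\int_{E_Q}\mathcal M(\varphi^{p_0})^{1/p_0}\mathcal M(\psi^{q_0'})^{1/q_0'}\le\eta^{-1}\big\|\mathcal M(\varphi^{p_0})^{1/p_0}\big\|_{L^p}\big\|\mathcal M(\psi^{q_0'})^{1/q_0'}\big\|_{L^{p'}}\le C\|\varphi\|_{L^p}\|\psi\|_{L^{p'}},$$
because $\mathcal M$ is bounded on $L^{p/p_0}$ and on $L^{p'/q_0'}$. So the conjectured bound holds here. A counterexample must make $\rho$ large, and the next section shows that it must do so at many different sizes.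

## 4. Slicing by the sizes of $\alpha_Q$ and $\rho_A$: an attempt at the conjecture, and Theorem 2

The natural attempt sorts the cubes according to the size of $\rho_A$ (where $u$ is to blame) or $\rho_B$ (where $v$ is), and adds up the slices. We run it with general nondecreasing $\varepsilon,\omega\ge1$. For $\varepsilon\equiv\omega\equiv1$ it gets stuck at one visible place, and the hypotheses of Theorem 2 are what frees it.

Let $H_1=[u,v]_{A;\varepsilon}$ and $H_2=[v,u]_{B;\omega}$. We may assume that both are finite. By monotone convergence we may assume that $\mathcal S$ is finite, since subfamilies of $\mathcal S$ are sparse with the same $\eta$. In this section $C$ depends only on $n,p_0,p,q_0,A,B,\varepsilon,\omega,\eta$.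

**Step 1: $\rho_A$ is bounded below.** *This ensures that the slices $\rho_A\sim2^i$ start at a fixed integer $i_0$, and that $\langle u^{1/p}\rangle_{A,Q}$ is finite.* For $\tau\ge\frac12$, monotonicity of $A$ and $\int_\tau^{2\tau}x^{-p-1}dx=\frac{1-2^{-p}}p\tau^{-p}$ give
$$A(\tau)\tau^{-p}\le C\int_\tau^{2\tau}A(x)x^{-p-1}dx\le C .$$
Choose $a_1>0$ with $A(a_1)\le\frac12$. If $\tau\le a_1$, then $A(\tau)\le\frac12$. If $a_1<\tau<\frac12$, then $A(\tau)\le A(\frac12)(\tau/a_1)^p$. In all cases $A(\tau)\le\frac12+C_A\tau^p$ for some $C_A>0$. With $\lambda^p=2C_A\langle u\rangle_Q$ we get $\langle A(u^{1/p}/\lambda)\rangle_Q\le\frac12+\frac12=1$, so $\langle u^{1/p}\rangle_{A,Q}\le(2C_A\langle u\rangle_Q)^{1/p}$. Hence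
$$\rho_A(u,Q)\ge(2C_A)^{-1/p}\ge2^{i_0}\quad\text{for some integer }i_0=i_0(A,p).$$

**Step 2: a Carleson estimate from $A\in B_p$.** *This is the only information that $B_p$ gives us about the slices.* For every dyadic cube $F$,
$$\sum_{R\in\mathcal S,\,R\subset F}\langle u^{1/p}\rangle_{A,R}^p|R|\le C\,u(F).\tag{7}$$
Let $h=u^{1/p}1_F$, let $\mathcal M_A(x)$ be the supremum of $\langle h\rangle_{A,Q}$ over dyadic $Q\subset F$ containing $x$, and let $A(a)=1$. For $\lambda>0$ put $h_2=h1_{\{h>a\lambda/2\}}$. Since $h-h_2\le a\lambda/2$, we have $A\big((h-h_2)/(\lambda/2)\big)\le A(a)=1$, so $\langle h-h_2\rangle_{A,Q}\le\lambda/2$. Let $Q_j$ be the maximal dyadic cubes in $F$ with $\langle h\rangle_{A,Q_j}>\lambda$. By the triangle inequality $\langle h_2\rangle_{A,Q_j}>\lambda/2$, so $\langle A(2h_2/\lambda)\rangle_{Q_j}>1$. The $Q_j$ are disjoint with union $\{\mathcal M_A>\lambda\}$, and $A(0)=0$, so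
$$|\{\mathcal M_A>\lambda\}|=\sum_j|Q_j|\le\int_{F\cap\{h>a\lambda/2\}}A(2h/\lambda)\,dx .$$
Multiply by $p\lambda^{p-1}$, integrate in $\lambda$, and substitute $\tau=2h/\lambda$:
$$\int_F\mathcal M_A^p\le\int_F\int_0^{2h/a}p\lambda^{p-1}A(2h/\lambda)\,d\lambda\,dx=p2^p\int_Fh^p\,dx\int_a^\infty\frac{A(\tau)}{\tau^{p+1}}d\tau\le C\,u(F).$$
The last integral is finite since $a>0$ and $A\in B_p$. By sparseness the left side of (7) is at most $\eta^{-1}\sum_R\int_{E_R}\mathcal M_A^p\le\eta^{-1}\int_F\mathcal M_A^p\le C\,u(F)$.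

**Step 3: on a slice where $\alpha_Q$ is nearly constant, only the maximal cubes matter.** *This replaces a sum over many nested cubes by a sum over disjoint ones.* Let $\mathcal Q\subset\mathcal S$ with $\alpha_Q\in(a/2,a]$ for all $Q\in\mathcal Q$, and let $\mathcal R$ be the set of maximal cubes of $\mathcal Q$. Then
$$\sum_{Q\in\mathcal Q}\alpha_Q\,u(Q)^{1/p}v(Q)^{1/p'}\le C\,a\sum_{R\in\mathcal R}u(R)^{1/p}v(R)^{1/p'} .\tag{8}$$
Fix $k_0>0$, depending only on the exponents, so small that $\mu=\frac1p-k_0s>0$ and $\nu=\frac1{p'}-k_0t>0$. Then $\zeta:=\mu+\nu=1-k_0\delta\in(0,1)$, and since $\alpha_Q^{k_0}=\langle u\rangle_Q^{k_0s}\langle v\rangle_Q^{k_0t}$,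
$$\alpha_Qu(Q)^{1/p}v(Q)^{1/p'}=\alpha_Q^{1+k_0}\langle u\rangle_Q^\mu\langle v\rangle_Q^\nu|Q| .$$
The gain is that the exponents now add up to less than $1$. The dyadic maximal operator is of weak type $(1,1)$ with constant $1$, so for $h\ge0$, with $\lambda_0=\langle h\rangle_R$ (Kolmogorov's inequality),
$$\int_R\mathcal M(h1_R)^\zeta\le\int_0^\infty\zeta\lambda^{\zeta-1}\min\Big(|R|,\frac{\lambda_0|R|}\lambda\Big)d\lambda=|R|\lambda_0^\zeta\Big(1+\frac\zeta{1-\zeta}\Big)=\frac{\langle h\rangle_R^\zeta|R|}{1-\zeta} .$$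
Sparseness and Hölder's inequality with exponents $\zeta/\mu$, $\zeta/\nu$ give
$$\sum_{Q\in\mathcal S,\,Q\subset R}\langle u\rangle_Q^\mu\langle v\rangle_Q^\nu|Q|\le\eta^{-1}\int_R\mathcal M(u1_R)^\mu\mathcal M(v1_R)^\nu\le C\langle u\rangle_R^\mu\langle v\rangle_R^\nu|R|=C\alpha_R^{-k_0}u(R)^{1/p}v(R)^{1/p'} .$$
Every $Q\in\mathcal Q$ lies in exactly one $R\in\mathcal R$. Multiply by $a^{1+k_0}\ge\alpha_Q^{1+k_0}$, use $\alpha_R>a/2$, and sum over $R$. This is (8).

**Step 4: principal cubes.** *This freezes the averages of $\varphi$ and $\psi$.* Let $\varphi\in L^p(u)$, $\psi\in L^{p'}(v)$ be nonnegative and put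
$$\varphi_Q=\Big(\frac1{u(Q)}\int_Q\varphi^{p_0}u\Big)^{1/p_0},\qquad\psi_Q=\Big(\frac1{v(Q)}\int_Q\psi^{q_0'}v\Big)^{1/q_0'} .$$
By (1), the left side of (6) equals
$$\sum_{Q\in\mathcal S}\varphi_Q\psi_Q\langle u\rangle_Q^{s+1/p}\langle v\rangle_Q^{t+1/p'}|Q|=\sum_{Q\in\mathcal S}\varphi_Q\psi_Q\,\alpha_Q\,u(Q)^{1/p}v(Q)^{1/p'} .$$
Let $\mathcal F\subset\mathcal S$ consist of the maximal cubes of $\mathcal S$ and, recursively for each $F\in\mathcal F$, of the maximal $Q\in\mathcal S$ with $Q\subset F$ and $\varphi_Q>2\varphi_F$. Let $\pi_{\mathcal F}(Q)$ be the smallest $F\in\mathcal F$ containing $Q$. Then $\varphi_Q\le2\varphi_{\pi_{\mathcal F}(Q)}$: otherwise $Q$ would lie in a member of $\mathcal F$ strictly inside $\pi_{\mathcal F}(Q)$. Along a chain in $\mathcal F$ the numbers $\varphi_F$ more than double at each step, so with $\mathcal M_u$ the dyadic maximal operator with respect to $u$,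
$$\sum_{F\ni x}\varphi_F^p\le C\sup_{F\ni x}\varphi_F^p\le C\,\big(\mathcal M_u(\varphi^{p_0})(x)\big)^{p/p_0} .$$
Since $p>p_0$, $\mathcal M_u$ is bounded on $L^{p/p_0}(u)$ with a constant independent of $u$. Integrating against $u$ gives the first of the two bounds
$$\sum_{F\in\mathcal F}\varphi_F^pu(F)\le C\|\varphi\|_{L^p(u)}^p,\qquad\sum_{G\in\mathcal G}\psi_G^{p'}v(G)\le C\|\psi\|_{L^{p'}(v)}^{p'} .\tag{9}$$
Here $\mathcal G$, $\pi_{\mathcal G}$ are defined in the same way from $\psi,v$, and the second bound uses $p'>q_0'$.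

For each $Q$ the cubes $\pi_{\mathcal F}(Q)$, $\pi_{\mathcal G}(Q)$ both contain $Q$, so they are nested. Consider first the $Q$ with $\pi_{\mathcal G}(Q)\subset\pi_{\mathcal F}(Q)$, and let $\mathcal Q(G)$ be the set of those with $\pi_{\mathcal G}(Q)=G$. For $Q\in\mathcal Q(G)$ we have $Q\subset G\subset\pi_{\mathcal F}(Q)$. The second inclusion gives $\pi_{\mathcal F}(G)\subset\pi_{\mathcal F}(Q)$ and the first gives $\pi_{\mathcal F}(Q)\subset\pi_{\mathcal F}(G)$. So $\pi_{\mathcal F}(Q)=\pi_{\mathcal F}(G)=:F(G)$, and this part of the sum is at most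
$$4\sum_G\varphi_{F(G)}\psi_G\sum_{Q\in\mathcal Q(G)}\alpha_Q\,u(Q)^{1/p}v(Q)^{1/p'} .\tag{10}$$

**Step 5: slicing.** *This is where the bump constant enters.* Put $\varepsilon_i=\varepsilon(2^i)$. For $i\ge i_0$ and $l\ge0$ let $\mathcal Q_{i,l}(G)$ be the set of $Q\in\mathcal Q(G)$ with
$$\rho_A(u,Q)\in[2^i,2^{i+1}),\qquad\alpha_Q\in\Big(\frac{H_12^{-i-l-1}}{\varepsilon_i},\frac{H_12^{-i-l}}{\varepsilon_i}\Big] .$$
If $\rho_A(u,Q)\ge2^i$, the definition of $H_1$ gives $\alpha_Q\le H_12^{-i}/\varepsilon_i$. With Step 1, the sets $\mathcal Q_{i,l}(G)$ exhaust $\mathcal Q(G)$. Let $\mathcal R_{i,l}(G)$ be the maximal cubes of $\mathcal Q_{i,l}(G)$; they are disjoint and lie in $G$. By (8), and Hölder over $R$ with $\sum_Rv(R)\le v(G)$,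
$$\sum_{Q\in\mathcal Q(G)}\alpha_Qu(Q)^{1/p}v(Q)^{1/p'}\le CH_1\sum_l2^{-l}\sum_{i\ge i_0}\varepsilon_i^{-1}\Big(2^{-ip}\sum_{R\in\mathcal R_{i,l}(G)}u(R)\Big)^{1/p}v(G)^{1/p'} .\tag{11}$$

**The point where the attempt stops.** For $R\in\mathcal R_{i,l}(G)$ we have $\rho_A(u,R)<2^{i+1}$, so
$$2^{-ip}u(R)\le2^p\rho_A(u,R)^{-p}u(R)=2^p\langle u^{1/p}\rangle_{A,R}^p|R| .\tag{12}$$
Thus (7) controls $\sum_i2^{-ip}\sum_Ru(R)$. In (11) with $\varepsilon\equiv1$ we need $\sum_i\big(2^{-ip}\sum_Ru(R)\big)^{1/p}$. We have an $\ell^p$ bound over the levels $i$ of $\rho_A$ and need an $\ell^1$ bound. If only $L$ values of $i$ occur, Hölder costs a factor $L^{1/p'}$, and if $\rho_A$ is bounded this is harmless. In general the conjecture does not follow, and Sections 5 to 10 show that the loss $L^{1/p'}$ does occur. A factor $\varepsilon$ with $\sum_i\varepsilon_i^{-p'}<\infty$ bridges the gap at once.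

**Step 6: end of the proof of Theorem 2.** *We now use the hypothesis on $\varepsilon$.* Put $E=\big(\sum_{i\ge i_0}\varepsilon_i^{-p'}\big)^{1/p'}$. Since $\int_{2^{i-1}}^{2^i}\varepsilon^{-p'}\frac{d\tau}\tau\ge\varepsilon_i^{-p'}\ln2$, we have $\sum_{i\ge1}\varepsilon_i^{-p'}\le\frac1{\ln2}\int_1^\infty\varepsilon^{-p'}\frac{d\tau}\tau$. The finitely many other terms are at most $1$, so $E<\infty$. Hölder over $i$ bounds the right side of (11) by
$$CH_1E\sum_l2^{-l}\Big(\sum_i\sum_{R\in\mathcal R_{i,l}(G)}2^{-ip}u(R)\Big)^{1/p}v(G)^{1/p'} .$$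
Insert this in (10) and use Hölder over $G$. The part considered is at most
$$CH_1E\sum_l2^{-l}\Big(\sum_G\varphi_{F(G)}^p\sum_i\sum_{R\in\mathcal R_{i,l}(G)}2^{-ip}u(R)\Big)^{1/p}\Big(\sum_G\psi_G^{p'}v(G)\Big)^{1/p'} .$$
For fixed $l$ all these $R$ are distinct cubes of $\mathcal S$, since $R$ determines $G=\pi_{\mathcal G}(R)$ and $i$. Moreover $\pi_{\mathcal F}(R)=F(G)$. Group the $R$ by $F=\pi_{\mathcal F}(R)\supset R$. By (12), (7) and (9) the first factor is at most
$$C\Big(\sum_F\varphi_F^p\sum_{R\in\mathcal S,R\subset F}\langle u^{1/p}\rangle_{A,R}^p|R|\Big)^{1/p}\le C\Big(\sum_F\varphi_F^pu(F)\Big)^{1/p}\le C\|\varphi\|_{L^p(u)},$$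
and the second is at most $C\|\psi\|_{L^{p'}(v)}$. Since $\sum_l2^{-l}=2$, this part is at most $CH_1\|\varphi\|_{L^p(u)}\|\psi\|_{L^{p'}(v)}$.

The remaining $Q$ satisfy $\pi_{\mathcal F}(Q)\subsetneq\pi_{\mathcal G}(Q)$. Group them by $F=\pi_{\mathcal F}(Q)$; as before $\pi_{\mathcal G}(Q)=\pi_{\mathcal G}(F)$. Steps 1 and 2 hold for $\rho_B(v,\cdot)$ because $B\in B_{p'}$, and (8) is symmetric. Slice by $\rho_B(v,Q)\in[2^i,2^{i+1})$ and $\alpha_Q\in(H_22^{-i-l-1}/\omega(2^i),H_22^{-i-l}/\omega(2^i)]$. The analogue of (11) has the inner sum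
$$\sum_i\omega(2^i)^{-1}\Big(2^{-ip'}\sum_Rv(R)\Big)^{1/p'}u(F)^{1/p},$$
and Hölder over $i$ uses $\sum_i\omega(2^i)^{-p}<\infty$. Hölder over $F$, the analogue of (12), the analogue of (7) and (9) bound this part by $CH_2\|\varphi\|_{L^p(u)}\|\psi\|_{L^{p'}(v)}$. Hence $\mathcal N\le C(H_1+H_2)$. This proves Theorem 2. $\blacksquare$

## 5. Towers with hidden mass, and why the mass is recycled

To violate the conjecture we must make all levels of $\rho$ contribute at the same time. Let us see by hand what this forces, for $p_0=1$, $p=2$, $q_0=\infty$, where $\alpha_Q=\langle u\rangle_Q^{1/2}\langle v\rangle_Q^{1/2}$, and with plain averages in $\rho$.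

**A single tower.** Let $T=K_0\subset K_1\subset\dots\subset K_N$ with $|K_k|=\beta^k|T|$. Put $u=u_T$, $v=V$ on $T$ with $u_TV=1$, and suppose that $v$ has essentially no mass elsewhere, so $\langle v\rangle_{K_k}\approx V\beta^{-k}$. With $\varphi=1$ and $\psi=1_T$ the cube $K_k$ contributes $\langle u\rangle_{K_k}v(T)$. For $L$ levels to contribute equally, $\langle u\rangle_{K_k}=h$ must be the same for these $k$. Then $\alpha_{K_k}\approx(hV)^{1/2}\beta^{-k/2}$. If $u$ equals a background value $d_k$ on most of $K_k$, then $\rho(u,K_k)$ is at most comparable to $(h/d_k)^{1/2}$. The requirement $\alpha\rho\le1$ is met if $d_k=h^2V\beta^{-k}$. The background then has mass about $d_k|K_k|=h^2V|T|=(h/u_T)^2u(T)$ per level. If $L$ levels together are to cost no more than $u(T)$, we may take $h=u_TL^{-1/2}$. The test sum is then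
$$L\,h\,v(T)=L^{1/2}u_Tv(T)=L^{1/2}\,u(T)^{1/2}v(T)^{1/2},$$
a gain of exactly $L^{1/p'}$.

**The obstacle.** The average $h$ over $K_k$ means $u(K_k)=L^{-1/2}\beta^ku(T)$, exponentially more than $T$ and the background carry. The missing mass has to be hidden in a small set $P_k\subset K_k$ away from $T$, small so that the background still fills most of $K_k$. This hidden mass enters $\|\varphi\|_{L^2(u)}^2=u(K_N)$, and the test gives only the useless ratio $L^{1/2}(u(T)/u(K_N))^{1/2}$. We cannot drop it from $\varphi$ either: with $\varphi=1_T$ the averages are $u_T\beta^{-k}$, and the sum is geometric with no gain.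

**The way out.** The hidden mass is wasted only if nothing happens in $P_k$. So we put a whole tower, with its own hidden mass, into each $P_k$, and so on for $G$ generations. At each generation a fixed fraction of the mass is not hidden, and of the unhidden mass a fixed fraction sits on the sets $T$. After enough generations the sets $T$ carry a fixed fraction of *all* the mass, and every tower gains $L^{1/p'}$.

**Three details to prepare for.** First, an interval in $K_k$ close to $P_k$ must not see a jump. We reach $P_k$ through a chain of intervals $W_{k,k+1}\supset W_{k,k+2}\supset\dots\supset W_{k,N}\supset P_k$ on which $(\alpha,\rho)$ runs through the values of the levels $k+1,\dots,N$. The tower in $P_k$ starts at level $N$, so all neighbors match. Second, low levels cannot have hidden mass, since $u(T)$ alone exceeds $h|K_k|$ there; so levels $0,\dots,M$ form a transition with no hiding. Third, with a factor $\varepsilon$ the levels have different prices. If $e_k$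 is the price at level $k$, $x_k$ the share of background mass and $D_k^{-1/p_0}$ the contribution of level $k$, the constraint will read $D_k^{-1/p_0}=e_k^{-1}x_k^{1/p}$ with $\sum x_k=1$. The choice $x_k=e_k^{-p'}/Z$, $Z=\sum e_k^{-p'}$, which is the equality case of Hölder's inequality, gives the total
$$\sum_ke_k^{-1}x_k^{1/p}=Z^{-1/p}\sum_ke_k^{-1-p'/p}=Z^{-1/p}\sum_ke_k^{-p'}=Z^{1/p'}.$$
This is the Hölder step over $i$ in Section 4 run backward.

## 6. Reduction to plain averages on the line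

We now prove Theorems 1 and 3. By the symmetry of Section 3 we assume in Theorem 3 that
$$\int_1^\infty\varepsilon^{-p'}\frac{d\tau}\tau=\infty .$$
Theorem 1 is the case $\varepsilon\equiv\omega\equiv1$, with $C_\varepsilon=1$.

**Step 1: removing $A$ and $B$.** *This makes one construction serve all Young functions.* Put
$$\rho(u,Q)=\frac{\langle u\rangle_Q^{1/p}}{\langle u^{1/p}\rangle_Q}\ge1,\qquad\rho(v,Q)=\frac{\langle v\rangle_Q^{1/p'}}{\langle v^{1/p'}\rangle_Q}\ge1 .$$
By (2), $\rho_A(u,Q)\le x_A\rho(u,Q)$ and $\rho_B(v,Q)\le x_B\rho(v,Q)$. By (3) if $x_A\ge1$, and by monotonicity if $x_A<1$, we have $\varepsilon(x_A\rho)\le C\varepsilon(\rho)$ for $\rho\ge1$, and likewise for $\omega$. So it suffices to bound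
$$\sup_Q\alpha_Q\rho(u,Q)\varepsilon(\rho(u,Q))\qquad\text{and}\qquad\sup_Q\alpha_Q\rho(v,Q)\omega(\rho(v,Q)).$$

**Step 2: reduction to $n=1$.** *This lets us draw intervals.* Given one-dimensional $u,v$, a sparse family $\mathcal S_1$ of dyadic subintervals of $[0,1)$ and $\varphi,\psi$ supported in $[0,1)$, use the weights $u(x_1),v(x_1)$ on $\mathbb R^n$. Averages of functions of $x_1$ over a cube are averages over its first side. Take $\mathcal S=\{I\times I'\}$ with $I\in\mathcal S_1$ and $I'\subset[0,1)^{n-1}$ dyadic of side $|I|$. The sets $E_I\times I'$ are disjoint, with the same $\eta$. Test with $\varphi(x_1)1_{[0,1)^{n-1}}(x')$ and $\psi(x_1)1_{[0,1)^{n-1}}(x')$. For fixed $I$ the measures $|I\times I'|$ add up to $|I|$, so the left side of (6) and both norms equal their one-dimensional values. **From here on $n=1$**, and all intervals are half-open.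

$C,c$ denote positive constants depending only on $p_0,p,q_0,\varepsilon,\omega$; they may change from line to line. "For $Z_0$ large" means above a threshold of the same kind.

## 7. Choice of the scales $D_k$, $x_k$, $\gamma_k$, $a_k$

**Step 1: growth of $\varepsilon$ along powers of $\beta$.** *We need polynomial growth in $k$, so that exponentials in $k$ win.* Fix $\beta=2^b$, $b\in\mathbb N$, with $\beta\ge8$ and $\beta^{1-\theta}\ge8$. Let $c_\varepsilon=\log_2C_\varepsilon$. For $1\le y\le y'$ let $m\ge0$ be the least integer with $y'\le2^my$; then $2^m\le2y'/y$ if $m\ge1$. Regularity applied $m$ times gives $\varepsilon(\beta^{y'})\le\varepsilon(\beta^{2^my})\le C_\varepsilon^m\varepsilon(\beta^y)=(2^m)^{c_\varepsilon}\varepsilon(\beta^y)$. Hence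
$$\varepsilon(\beta^{y'})\le C_\varepsilon\Big(\frac{y'}y\Big)^{c_\varepsilon}\varepsilon(\beta^y)\quad(1\le y\le y'),\qquad\varepsilon(\beta^y)\le C(1+y)^C\quad(y\ge0),\tag{13}$$
the second by taking $y=1$ in the first, and monotonicity for exponents below $1$. Likewise for $\omega$.

**Step 2: smoothing the prices.** *We replace $\varepsilon(\beta^k)$ by a sequence whose successive ratios are controlled.* For $k\ge1$ let $e_k=\sup_{j\ge k}(k/j)^{c_\varepsilon}\varepsilon(\beta^j)$.

* $1\le\varepsilon(\beta^k)\le e_k\le C_\varepsilon\,\varepsilon(\beta^k)\le Ck^C$, by (13).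
* $1\le e_{k+1}/e_k\le\big(\frac{k+1}k\big)^{c_\varepsilon}$. For the first inequality, terms with $j\ge k+1$ do not decrease when $k$ is replaced by $k+1$, and $\varepsilon(\beta^k)\le\varepsilon(\beta^{k+1})\le e_{k+1}$. For the second, $e_{k+1}=\big(\frac{k+1}k\big)^{c_\varepsilon}\sup_{j\ge k+1}(k/j)^{c_\varepsilon}\varepsilon(\beta^j)$.
* $\sum_ke_k^{-p'}=\infty$, because $\int_1^\infty\varepsilon^{-p'}\frac{d\tau}\tau\le\ln\beta\sum_{k\ge0}\varepsilon(\beta^k)^{-p'}$ and $e_k\le C_\varepsilon\varepsilon(\beta^k)$.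

For $\varepsilon\equiv1$ we have $e_k\equiv1$.

**Step 3: the parameters.** *These realize the plan of Section 5.* Given $Z_0$ large, let $M=\lceil Z_0\rceil$ and choose $N>M$ with
$$Z:=\sum_{M<k\le N}e_k^{-p'}\in[Z_0,Z_0+1),$$
possible since the terms are at most $1$ and the series diverges. For $M<k\le N$ let
$$x_k=\frac{e_k^{-p'}}Z,\qquad D_k=\big(e_k^{p'}Z^{1/p}\big)^{p_0}\ge1,\qquad\gamma_k=x_kD_k\beta^{-k(1-\theta)},\qquad a_k=\beta^{-kp_0\delta/p}D_k^{-s} .$$
For $0\le k\le M$ let $x_k=\max(\beta^{-\xi k},x_{M+1})$ with $\xi=p\delta/2$. For all $k\ge0$ let $y_k=\beta^{-\kappa k}$ with $\kappa=p'p_0\delta/(2p)$. For $Z_0$ large the following hold.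

* **(i)** For $M+2\le k\le N$: $D_k/D_{k-1}\in[1,2]$ and $x_{k-1}/x_k\in[1,2]$. These ratios are $(e_k/e_{k-1})^{p'p_0}$ and $(e_k/e_{k-1})^{p'}$, and $1\le e_k/e_{k-1}\le(\frac{M+2}{M+1})^{c_\varepsilon}$. Moreover $x_kD_k=e_k^{p'(p_0-1)}Z^{p_0/p-1}$ is nondecreasing in $k>M$, and $a_k$ is nonincreasing in $k>M$ with $a_{k+1}\ge\beta^{-p_0\delta/p}2^{-s}a_k$.
* **(ii)** $x_M=x_{M+1}\ge\beta^{-\xi M}$; $x_0=1$; $x_k$ is nonincreasing on $0\le k\le N$; $\sum_{0\le k\le N}x_k\le C$. Indeed $Z<Z_0+1\le M+1$, so $x_{M+1}\ge cM^{-C}\ge\beta^{-\xi M}$. Also $\sum_{k>M}x_k=1$, and $\sum_{k\le M}x_k\le\sum_k\beta^{-\xi k}+(M+1)/Z\le C$ because $Z\ge Z_0\ge M-1$.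
* **(iii)** $\big(1+\sum_{1\le k\le M}x_k\big)D_{M+1}\le\frac14\beta^{(M+1)(1-\theta)}$ and $D_{M+1}\le\beta^{M(1-\theta)-\theta}$, since $D_{M+1}=e_{M+1}^{p'p_0}Z^{p_0/p}\le CM^C$.
* **(iv)** $\sum_{M<k\le N}\gamma_k\le\frac14$, since $x_kD_k\le Ck^C$ and the sum starts at $M+1$. In particular $\gamma_k\le1$.
* **(v)** $\gamma_k^{-1/p}\le\beta^k$ for $M<k\le N$. Indeed $x_kD_k\ge Z^{p_0/p-1}\ge Z^{-1}$ and $Z\le M+1\le k\le\beta^{k(p-1)}$, so $\gamma_k^{-1}\le Z\beta^{k(1-\theta)}\le\beta^{kp}$.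

## 8. Blocks: the weights $u$ and $v$

A **block** of generation $g\ge0$ is built on an interval $J$ with prescribed mass $U=u(J)$. "The $i$-th part" of an interval is the $i$-th, from the left, of its $\beta$ equal parts.

**Step 1: generation $0$.** *This stops the recursion.* On $J$ put $u=\hat u:=U/|J|$ and $v=\hat v:=(a_N\hat u^{-s})^{1/t}$, both constant.

**Step 2: the tower in generation $g\ge1$.** *This prescribes averages and background values.* Let $\hat u_N=U/|J|$, $u_T=D_N\beta^{N\theta}\hat u_N$, and $V=u_T^{-s/t}$, so $u_T^sV^t=1$. Let $K_N=J\supset K_{N-1}\supset\dots\supset K_0=T$, where $K_{k-1}$ is the third part of $K_k$; so $|K_k|=\beta^k|T|$. Put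
$$\hat u_k=\begin{cases}u_T\beta^{-k},&0\le k\le M,\\u_T\beta^{-k\theta}/D_k,&M<k\le N,\end{cases}\qquad\hat v_k=V\beta^{-k},\qquad d_k=u_T\beta^{-k}x_k,\qquad b_k=y_k\hat v_k .$$
The two definitions of $\hat u_N$ agree. For $M<k\le N$ we have, by (1),
$$d_k=\gamma_k\hat u_k,\qquad\hat u_k^s\hat v_k^t=\beta^{-k(t+\theta s)}D_k^{-s}=a_k .\tag{14}$$

**Step 3: the funnels.** *These lead from $K_k$ to the hidden piece $P_k$ without jumps.* For $M<k<N$ let $W_{k,k+1}$ be the sixth part of $K_k$, let $W_{k,j+1}$ be the third part of $W_{k,j}$ for $k<j<N$, and let $P_k$ be the third part of $W_{k,N}$. Let $P_N$ be the sixth part of $K_N$. So $|W_{k,j}|=\beta^{-(j-k)}|K_k|$, and $|P_k|=\beta^{-(N+1-k)}|K_k|$ for $M<k\le N$. On $W=W_{k,j}$ put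
$$\hat u_W=\beta^{j-k}\hat u_k,\qquad d_W=\gamma_j\hat u_W,\qquad\hat v_W=(a_j\hat u_W^{-s})^{1/t},\qquad b_W=y_j\hat v_W .$$

**Step 4: structural intervals, skins, values.** *This turns the prescriptions into functions.* The structural intervals are the $K_k$, the $W_{k,j}$ and the generation-$0$ intervals. The child of $K_k$, $k\ge1$, is $K_{k-1}$, and if $k>M$ it has the second child $W_{k,k+1}$ (or $P_N$ if $k=N$). The one child of $W_{k,j}$ is $W_{k,j+1}$ (or $P_k$ if $j=N$). The intervals $T$ and the generation-$0$ intervals are leaves. Each $P_k$ is structural: it carries a block, so it is the $K_N$ of that block or a generation-$0$ interval. The **skin** of $K$ is $K$ minus its children. On the skin of each structural $K$ set $u=d_K$, $v=b_K$. For $T$ this means $d_0=u_T$, $b_0=V$; for a generation-$0$ leaf, $d=\hat u$, $b=\hat v$.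

**Step 5: the hidden masses.** *This makes the averages over $K_k$ equal to $\hat u_k$.* On $P_k$ put a block of generation $g-1$ with mass
$$U_k=m_k-\sum_{k<j\le N}d_{W_{k,j}}|\mathrm{skin}(W_{k,j})|,\qquad m_k=\hat u_k|K_k|-u(K_{k-1})-d_k|\mathrm{skin}(K_k)|,$$
for $k=M+1,\dots,N$ successively; here $u(K_M)=u_T|T|+\sum_{1\le j\le M}d_j|\mathrm{skin}(K_j)|$ is explicit. Adding up the pieces of $K_k$,
$$u(K_k)=\hat u_k|K_k|\qquad(M<k\le N),\tag{15}$$
and in particular $u(J)=U$.

**Step 6: $U_k$ is admissible.** *We check that the hidden masses are positive.* For $k\ge M+2$, by (15) and (i),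
$$u(K_{k-1})=\hat u_{k-1}|K_{k-1}|=\beta^{\theta-1}\frac{D_k}{D_{k-1}}\hat u_k|K_k|\le\tfrac14\hat u_k|K_k| .$$
For $k=M+1$, since $d_j|K_j|=x_ju_T|T|$, (iii) gives
$$u(K_M)\le u_T|T|\Big(1+\sum_{1\le j\le M}x_j\Big)\le\frac14u_T|T|\frac{\beta^{(M+1)(1-\theta)}}{D_{M+1}}=\tfrac14\hat u_{M+1}|K_{M+1}| .$$
Also $d_k|\mathrm{skin}(K_k)|\le\gamma_k\hat u_k|K_k|$ and $d_{W_{k,j}}|W_{k,j}|=\gamma_j\hat u_k|K_k|$, so by (iv) all these skins together take at most $\frac14\hat u_k|K_k|$. Hence
$$\tfrac14\hat u_k|K_k|\le U_k\le m_k\le\hat u_k|K_k|,\qquad\tfrac14\beta^{N+1-k}\hat u_k\le\langle u\rangle_{P_k}\le\beta^{N+1-k}\hat u_k .\tag{16}$$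

**Step 7: the whole line.** *The bump constants are suprema over all intervals, so the weights must be defined everywhere.* Take $J_0=[0,1)$ as a block of generation $G\ge1$ with mass $1$; $G$ is chosen in Section 10. For $i\ge1$ let $K_{N+i}$ be the interval whose third part is $K_{N+i-1}$, starting from $K_N=J_0$. It is a structural interval with that one child, and with the values
$$\hat u=\hat u_N\beta^{-i},\qquad\hat v=\hat v_N\beta^{-i},\qquad d=d_N\beta^{-i(1+\xi)},\qquad b=b_N\beta^{-i(1+\kappa)},$$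
where $\hat u_N,\hat v_N,d_N,b_N$ are those of $J_0$. At each step the interval grows on the left by two and on the right by $\beta-3\ge5$ times its length, so every bounded interval lies in some $K_{N+i}$. On bounded sets $u,v$ take finitely many values, all positive; so $w,\sigma$ are weights locally bounded above and below.

## 9. The bump constants stay bounded

For structural $K$ let
$$\hat\alpha_K=\hat u_K^s\hat v_K^t,\qquad\hat\rho_K=(\hat u_K/d_K)^{1/p},\qquad\hat r_K=(\hat v_K/b_K)^{1/p'} .$$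

**(T1)** $\langle u\rangle_K\le C\hat u_K$, $\langle v\rangle_K\le C\hat v_K$, $d_K\le\hat u_K$, $b_K\le\hat v_K$.

**(T2)** If $K'$ is a child of $K$: $\hat u_{K'}\le C\hat u_K$, $\hat v_{K'}\le C\hat v_K$, $d_{K'}\ge c\,d_K$, $b_{K'}\ge c\,b_K$.

**(T3)** $\hat\alpha_K\hat\rho_K\,\varepsilon(\hat\rho_K)\le C$ and $\hat\alpha_K\hat r_K\,\omega(\hat r_K)\le C$.

**Step 1: (T1) for $u$.** *We verify that the nominal averages dominate the true ones.* First, $d\le\hat u$ and $b\le\hat v$ because $x_k,\gamma_k,y_k\le1$ and $\xi,\kappa>0$. Next: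

* For $k\le M$, $u(K_k)\le u_T|T|\big(1+\sum_{1\le j\le k}x_j\big)\le C\,u_T|T|=C\hat u_k|K_k|$ by (ii).
* For $M<k\le N$ we have equality, by (15). For generation-$0$ intervals equality is the definition.
* $u(W_{k,j})\le u(W_{k,k+1})=m_k\le\hat u_k|K_k|=\hat u_W|W|$ for $W=W_{k,j}$.
* On the skin of $K_{N+l}$ the mass is at most $d_N\beta^{-l(1+\xi)}\beta^l|J_0|\le u(J_0)\beta^{-l\xi}$. So $u(K_{N+i})\le u(J_0)\big(1+\sum_{l\ge1}\beta^{-l\xi}\big)\le C\hat u_{K_{N+i}}|K_{N+i}|$, because $\hat u_{K_{N+i}}|K_{N+i}|=\hat u_N|J_0|=u(J_0)$.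

**Step 2: (T1) for $v$.** *The recursion puts $v$-mass into the $P_k$; we show that it stays under control through all generations.* Let $C_0=1+2\sum_{j\ge1}\beta^{-\kappa j}$ and $C_2=\frac76C_0$. We show by induction on the generation that a block on $J$ satisfies $v(J)\le C_2\hat v_J|J|$. Here $\hat v_J=\hat v_N$ in generation $\ge1$, so $\hat v_J|J|=V|T|$. In every generation $\hat v_J=(a_N\langle u\rangle_J^{-s})^{1/t}$, by (14) and the definition in generation $0$. Generation $0$ is trivial.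

Since $a_j$ is nonincreasing in $j$, and $\hat u_{W_{k,j}}$ is increasing in $j$ with $\hat u_{W_{k,j}}\ge\hat u_k$, we get $\hat v_{W_{k,j+1}}\le\hat v_{W_{k,j}}\le\hat v_k$. By (16) and $\beta\ge8$, $\langle u\rangle_{P_k}\ge2\beta^{N-k}\hat u_k$, which is $2\hat u_{W_{k,N}}$ for $k<N$ and is always at least $2\hat u_k$. Hence $\hat v_{P_k}\le\hat v_{W_{k,N}}$ for $k<N$, and $\hat v_{P_k}\le\hat v_k$ always.

Now $K_k$ is the union of $T$, the skins of $K_j$ for $1\le j\le k$ and, for $M<j\le k$, the skins of $W_{j,i}$ ($j<i\le N$) and $P_j$. The skin of $K_j$ has $v$-mass at most $y_j\hat v_j|K_j|=y_jV|T|$. The skin of $W_{j,i}$ has at most $y_i\hat v_j\beta^{-(i-j)}|K_j|\le y_j\beta^{-(i-j)}V|T|$. By the induction hypothesis $P_j$ has at most $C_2\hat v_j\beta^{-(N+1-j)}|K_j|=C_2\beta^{-(N+1-j)}V|T|$. Since $\sum_{m\ge1}\beta^{-m}\le\frac17$,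
$$v(K_k)\le V|T|\Big[1+\sum_{1\le j\le k}y_j+\sum_{M<j\le k}\Big(\sum_{i>j}y_j\beta^{-(i-j)}+C_2\beta^{-(N+1-j)}\Big)\Big]\le\Big(C_0+\frac{C_2}7\Big)V|T|=C_2V|T| .$$
With $k=N$ this closes the induction, and it gives $v(K_k)\le C_2\hat v_k|K_k|$ for all $k\le N$. Similarly
$$v(W_{k,j})\le\sum_{i\ge j}\hat v_{W_{k,i}}|W_{k,i}|+C_2\hat v_{P_k}|P_k|\le C\hat v_{W_{k,j}}|W_{k,j}| ,$$
since the $\hat v$ do not increase and the lengths decrease geometrically. Finally $v(K_{N+i})\le C_2\hat v_N|J_0|+\hat v_N|J_0|\sum_{l\ge1}\beta^{-\kappa l}\le C\hat v_{K_{N+i}}|K_{N+i}|$, as $\hat v_{K_{N+i}}|K_{N+i}|=\hat v_N|J_0|$.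

**Step 3: (T2).** *We verify that neighbors in the tree of structural intervals are comparable in the direction needed.*

* *$K_{k-1}\subset K_k$, $1\le k\le N$.* $\hat v_{k-1}=\beta\hat v_k$ and $b_{k-1}\ge b_k$; $d_{k-1}\ge d_k$ since $x_k$ is nonincreasing. For $k\le M$, $\hat u_{k-1}=\beta\hat u_k$. For $k\ge M+2$, $\hat u_{k-1}=\beta^\theta\frac{D_k}{D_{k-1}}\hat u_k\le2\beta\hat u_k$. For $k=M+1$, $\hat u_M\le\hat u_{M+1}$ says $\beta^{-M}\le\beta^{-(M+1)\theta}/D_{M+1}$, the second part of (iii).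
* *$W_{k,k+1}\subset K_k$ and $W_{k,j+1}\subset W_{k,j}$ (put $j=k$ in the first case).* $\hat u$ is multiplied by $\beta$. By (i), $\gamma_{j+1}/\gamma_j\ge\beta^{-(1-\theta)}\ge\beta^{-1}$, so $d$ does not decrease. $\hat v$ is multiplied by $(a_{j+1}/a_j)^{1/t}\beta^{-s/t}\in[c,1]$, and $y_{j+1}/y_j=\beta^{-\kappa}$; so $b$ decreases at most by a constant factor.
* *$P_k\subset W_{k,N}$ or $P_N\subset K_N$.* The parent has $\hat u=\beta^{N-k}\hat u_k$, so by (16) $\hat u_{P_k}=\langle u\rangle_{P_k}$ lies between $2$ and $\beta$ times the parent's $\hat u$. Both have $\hat\alpha=a_N$, so $\hat v_{P_k}$ lies between $\beta^{-s/t}$ and $1$ times the parent's $\hat v$. The parent has $d=\gamma_N\hat u$, $b=y_N\hat v$. So does $P_k$ if its block has generation $\ge1$; if it has generation $0$, then $d=\hat u$ and $b=\hat v$, which is larger.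
* *$K_{N+i-1}\subset K_{N+i}$.* Passing to the child multiplies $\hat u,\hat v,d,b$ by $\beta,\beta,\beta^{1+\xi},\beta^{1+\kappa}$.

**Step 4: (T3).** *This is where the price of each level is paid.*

* *Leaves.* $\hat\rho=\hat r=1$, and $\hat\alpha\in\{1,a_N\}$ is at most $1$.
* *$K_k$, $1\le k\le M$, first part.* $\hat\alpha=\beta^{-k\delta}$ and $\hat\rho=x_k^{-1/p}\le\beta^{k\xi/p}=\beta^{k\delta/2}$. By (13), $\hat\alpha\hat\rho\,\varepsilon(\hat\rho)\le\beta^{-k\delta/2}\varepsilon(\beta^{k\delta/2})\le C$.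
* *$K_k$ with $M<k\le N$, and $W_{i,k}$, first part.* $\hat\alpha=a_k$, and $\hat\rho=\gamma_k^{-1/p}\le\beta^k$ by (v). As $1-\theta=p_0\delta$, the powers of $\beta$ cancel and
$$\hat\alpha\hat\rho=D_k^{-s-1/p}x_k^{-1/p}=D_k^{-1/p_0}x_k^{-1/p}=e_k^{-p'}Z^{-1/p}\,e_k^{p'/p}Z^{1/p}=e_k^{-1},$$
while $\varepsilon(\hat\rho)\le\varepsilon(\beta^k)\le e_k$. So the product is at most $1$.
* *Second part in the last two cases.* Since $p_0<p$ and $D_k\ge1$, $\hat\alpha\le\beta^{-kp_0\delta/p}$. Also $\hat r=\beta^{\kappa k/p'}=\beta^{kp_0\delta/(2p)}$. So $\hat\alpha\hat r\,\omega(\hat r)\le\beta^{-kp_0\delta/(2p)}\omega(\beta^{kp_0\delta/(2p)})\le C$.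
* *$K_{N+i}$.* $\hat\alpha=a_N\beta^{-i\delta}$, $\hat\rho=\hat\rho_N\beta^{i\delta/2}$, $\hat r=\hat r_N\beta^{ip_0\delta/(2p)}$. By (3) and the case $k=N$,
$$\hat\alpha\hat\rho\,\varepsilon(\hat\rho)\le C\,a_N\hat\rho_N\varepsilon(\hat\rho_N)\,\beta^{-i\delta/2}\varepsilon(\beta^{i\delta/2})\le C .$$
Likewise, since $p_0/(2p)\le\frac12$, $\hat\alpha\hat r\,\omega(\hat r)\le C\,a_N\hat r_N\omega(\hat r_N)\,\beta^{-i\delta/2}\omega(\beta^{i\delta/2})\le C$.

Since $\hat\rho_K,\varepsilon\ge1$, (T3) also gives $\hat\alpha_K\le C$ for every structural $K$.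

**Step 5: from structural intervals to all intervals.** *The suprema run over all intervals $Q$; we compare $Q$ with the smallest structural interval around it.* Claim: for every bounded interval $Q$ of positive length,
$$\alpha_Q\,\rho(u,Q)\,\varepsilon(\rho(u,Q))\le C,\qquad\alpha_Q\,\rho(v,Q)\,\omega(\rho(v,Q))\le C .\tag{17}$$
Structural intervals are pairwise nested or disjoint, each has finitely many structural descendants, and $Q$ lies in some $K_{N+i}$. Let $K$ be the smallest structural interval containing $Q$. If $K$ is a leaf or $Q$ lies in the skin of $K$, then $u=d_K$, $v=b_K$ on $Q$, both ratios $\rho$ are $1$, and $\alpha_Q\le\hat\alpha_K\le C$.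

Otherwise let $K'$ be a child of $K$ with $|Q\cap K'|>0$. As $Q\not\subset K'$, $I=Q\cap K'$ is an interval sharing an endpoint with $K'$. If $K'$ is not a leaf, its children are third or sixth parts of $K'$, hence at distance at least $2|K'|/\beta$ from the endpoints of $K'$ (as $\beta\ge8$). This is why third and sixth parts were used. It follows that:

* $|I\cap\mathrm{skin}(K')|\ge\min(|I|,2|K'|/\beta)\ge\frac2\beta|I|$, trivially if $K'$ is a leaf.
* $\langle u\rangle_I\le C\hat u_{K'}$ and $\langle v\rangle_I\le C\hat v_{K'}$. If $|I|\le2|K'|/\beta$ or $K'$ is a leaf, then $I\subset\mathrm{skin}(K')$ up to a null set, and $d\le\hat u$, $b\le\hat v$. Otherwise the averages over $I$ are at most $\frac\beta2$ times those over $K'$, and (T1) applies.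

On $Q\cap\mathrm{skin}(K)$ we have $u=d_K\le\hat u_K$ and $v=b_K\le\hat v_K$. With (T2) we conclude $\langle u\rangle_Q\le C\hat u_K$ and $\langle v\rangle_Q\le C\hat v_K$. Also $u\ge c\,d_K$ and $v\ge c\,b_K$ on $Q\cap\mathrm{skin}(K)$ and, by (T2), on the sets $I\cap\mathrm{skin}(K')$. Together these sets have measure at least $\frac2\beta|Q|$. So $\langle u^{1/p}\rangle_Q\ge c\,d_K^{1/p}$ and $\langle v^{1/p'}\rangle_Q\ge c\,b_K^{1/p'}$. Hence
$$\alpha_Q\le C\hat\alpha_K,\qquad\rho(u,Q)\le C\hat\rho_K,\qquad\rho(v,Q)\le C\hat r_K,$$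
and (17) follows from (T3) and (3).

## 10. The form is large: $\mathcal N\ge cZ_0^{1/p'}$

**Step 1: the sparse family.** *We use exactly the levels that were designed to contribute.* Let $\mathcal S$ consist of all $K_k$, $M<k\le N$, of all blocks of generation $\ge1$ inside $J_0$. They are dyadic since $J_0=[0,1)$ and $\beta=2^b$. Their skins are disjoint with $|\mathrm{skin}(K_k)|=(1-\frac2\beta)|K_k|\ge\frac34|K_k|$. So $\mathcal S$ is a finite family, sparse with $\eta=\frac34$.

**Step 2: a fixed fraction of the mass sits on the sets $T$.** *This is what the recursion was for.* In a block of generation $\ge1$ on $J$, since $d_k|K_k|=x_ku(T)$,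
$$u\Big(J\setminus\bigcup_kP_k\Big)\le u(T)\Big(1+\sum_{1\le k\le N}x_k\Big)+\sum_{M<k<j\le N}\gamma_j\hat u_k|K_k| .$$
Here $\hat u_k|K_k|=u(T)\beta^{k(1-\theta)}/D_k$, so $\gamma_j\hat u_k|K_k|=u(T)\,x_j\frac{D_j}{D_k}\beta^{-(j-k)(1-\theta)}$. By (i) and $\beta^{1-\theta}\ge8$, $D_j/D_k\le2^{j-k}\le\beta^{(j-k)(1-\theta)/2}$. So the last sum is at most $u(T)\sum_jx_j\sum_{k<j}\beta^{-(j-k)(1-\theta)/2}\le Cu(T)$. With (ii), $u(J\setminus\bigcup_kP_k)\le C_1u(T)$, with $C_1$ of the type $C$.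

On $J\setminus\bigcup_kP_k$ the weight $u$ is $U/|J|$ times a fixed profile, scaled to $J$. So the ratio $q=u(J\setminus\bigcup_kP_k)/u(J)\in(0,1)$ is the same for all blocks of generation $\ge1$. In passing from one generation to the next the total mass is multiplied by $1-q$, so the generation-$0$ intervals carry total mass $(1-q)^Gu(J_0)$. Choose $G\ge1$ with $(1-q)^G\le\frac12$. The rest of the mass lies on the sets $J\setminus\bigcup_kP_k$ of the blocks of generation $\ge1$, so
$$\Sigma:=\sum_Tu(T)\ge\frac1{C_1}\big(1-(1-q)^G\big)u(J_0)\ge\frac{u(J_0)}{2C_1} ,$$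
where $T$ runs over the bottoms of all blocks of generation $\ge1$ in $J_0$.

**Step 3: testing.** *We insert the test functions suggested by the single tower.* Take $\varphi=1_{J_0}$ and $\psi=\sum_Tc_T1_T$ with $c_T=(u(T)/v(T))^{1/p'}$. Then $\|\varphi\|_{L^p(u)}=u(J_0)^{1/p}$ and $\|\psi\|_{L^{p'}(v)}^{p'}=\sum_Tc_T^{p'}v(T)=\Sigma$. For $K_k\in\mathcal S$ we have $\langle\varphi^{p_0}u\rangle_{K_k}=\hat u_k$ by (15). By $\theta/p_0=1/q_0$, $1-\frac1{q_0'}=\frac1{q_0}$, $u_T^sV^t=1$ and (1), each block of generation $\ge1$ contributes to the left side of (6) at least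
$$\sum_{M<k\le N}\hat u_k^{1/p_0}\Big(\frac{c_T^{q_0'}V|T|}{|K_k|}\Big)^{1/q_0'}|K_k|=c_T\sum_{M<k\le N}u_T^{1/p_0}\beta^{-k/q_0}D_k^{-1/p_0}\,V^{1/q_0'}\beta^{k/q_0}|T| .$$
The powers of $\beta$ cancel, and $u_T^{1/p_0}V^{1/q_0'}=u_T^sV^t\,u_T^{1/p}V^{1/p'}=u_T^{1/p}V^{1/p'}$. So this equals
$$c_T\,u(T)^{1/p}v(T)^{1/p'}\sum_{M<k\le N}e_k^{-p'}Z^{-1/p}=u(T)\cdot Z\cdot Z^{-1/p}=Z^{1/p'}u(T) .$$
Summing over the blocks,
$$\mathcal N\ge\frac{Z^{1/p'}\,\Sigma}{u(J_0)^{1/p}\,\Sigma^{1/p'}}=Z^{1/p'}\Big(\frac\Sigma{u(J_0)}\Big)^{1/p}\ge c\,Z^{1/p'}\ge c\,Z_0^{1/p'} .$$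

**Step 4: proof of Theorems 1 and 3.** *We put the two halves together.* By (17) and the reductions of Section 6, $[u,v]_{A;\varepsilon}$ and $[v,u]_{B;\omega}$ stay bounded as $Z_0\to\infty$, by a constant depending only on $p_0,p,q_0,\varepsilon,\omega,A,B$, while $\mathcal N\ge cZ_0^{1/p'}\to\infty$ and $\eta=\frac34$ throughout. So (5) fails when $\int_1^\infty\varepsilon^{-p'}\frac{d\tau}\tau=\infty$, and by symmetry when $\int_1^\infty\omega^{-p}\frac{d\tau}\tau=\infty$. This is Theorem 3. For $\varepsilon\equiv\omega\equiv1$ the integral diverges, and the construction gives exactly the weights and families of Theorem 1. The conjecture is false for every $n$, every $1\le p_0<p<q_0\le\infty$ and every $A\in B_p$, $B\in B_{p'}$. $\blacksquare$
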